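\title{Supernilpotent monoids embed into nilpotent groups}

\begin{abstract}
We prove that for every $n\ge 0$ an $n$-supernilpotent monoid embeds into a nilpotent group of class at most $n$, and is therefore left and right $n$-nilpotent. This gives an affirmative answer to a problem from a paper of Mayr. More generally, for any monoid $S$ the $(n+1)$-ary term condition commutator $[1,\dots,1]$ is the kernel of the natural map from $S$ to $G(S)/\gamma_{n+1}(G(S))$, where $G(S)$ is the universal group of $S$. The key step is the construction, for every $m$, of a product of one-coordinate functions from $\{0,1\}^m$ to the free monoid of rank $2$ that is constant except at one vertex.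
\end{abstract}

\section{Nilpotence and supernilpotence of monoids}\label{sec:intro}

For a group $G$ put $[g,h]=g^{-1}h^{-1}gh$, let $[g_1,\dots,g_k]=[[g_1,\dots,g_{k-1}],g_k]$ be the left-normed commutator (with $[g_1]=g_1$), and let $\gamma_1(G)=G$, $\gamma_{k+1}(G)=[\gamma_k(G),G]$ be the lower central series. We call $G$ \emph{$n$-nilpotent} if it is nilpotent of class at most $n$, that is, if $\gamma_{n+1}(G)$ is trivial. The subgroup $\gamma_k(G)$ is generated by the commutators $[g_1,\dots,g_k]$, so $G$ is $n$-nilpotent exactly if all commutators $[g_1,\dots,g_{n+1}]$ are trivial. The first description iterates a binary operation; the second uses a single $(n+1)$-ary one. A monoid has no commutators of elements, but both descriptions have analogues for congruences, and one can ask whether they still agree.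

\subsection*{Commutators of congruences}
A monoid $S$ is regarded as an algebra $(S,\cdot,1)$. A congruence is an equivalence relation on $S$ that is compatible with multiplication. The smallest congruence (equality) and the largest one are written $0$ and $1$; these symbols have this meaning only as arguments or values of the commutators of congruences defined next. The vertex $(1,\dots,1)$ of a cube $\{0,1\}^k$ is written $\mathbf 1$ and called the \emph{top corner}.

Let $\alpha_1,\dots,\alpha_k$ be congruences of $S$. Let $M(\alpha_1,\dots,\alpha_k)$ be the submonoid of $S^{\{0,1\}^k}$ (pointwise multiplication) generated by the following functions: for each $i\le k$ and each $(a,b)\in\alpha_i$, the function with value $a$ if $x_i=0$ and value $b$ if $x_i=1$. The \emph{commutator} $[\alpha_1,\dots,\alpha_k]$ is the smallest congruence $\delta$ such that every $f\in M(\alpha_1,\dots,\alpha_k)$ satisfies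
\begin{equation}\label{eq:tc}
(f(x,0),f(x,1))\in\delta\ \text{ for all } x\in\{0,1\}^{k-1}\setminus\{\mathbf 1\}
\quad\Longrightarrow\quad (f(\mathbf 1,0),f(\mathbf 1,1))\in\delta .
\end{equation}
A smallest such $\delta$ exists, because the largest congruence has this property and the property passes to intersections. In words, $f$ is a product of factors each of which reacts to one switch $x_i$ by moving within an $\alpha_i$-class; the cube has $2^{k-1}$ edges in the last direction, and \eqref{eq:tc} says that if all of them but the one at the top corner collapse modulo $\delta$, then so does that one.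

For $k=1$ the hypothesis of \eqref{eq:tc} is empty and $[\alpha_1]=\alpha_1$. For $k=2$ we obtain the binary term condition commutator $[\alpha,\beta]$: writing $f$ as the matrix with entry $f(i,j)$ in row $i$ and column $j$, the monoid $M(\alpha,\beta)$ is generated by the matrices
\[
\begin{bmatrix} a&a\\ b&b\end{bmatrix}\ \text{with }(a,b)\in\alpha
\qquad\text{and}\qquad
\begin{bmatrix} c&d\\ c&d\end{bmatrix}\ \text{with }(c,d)\in\beta ,
\]
and \eqref{eq:tc} says that if the entries of the first row are $\delta$-related, then so are those of the second.

Define $[1)^1=(1]^1=1$, $[1)^{m+1}=[[1)^m,1]$ and $(1]^{m+1}=[1,(1]^m]$, and write $[1,\dots,1]_m$ for the commutator with $m$ arguments. The monoid $S$ is \emph{right $n$-nilpotent} if $[1)^{n+1}=0$, \emph{left $n$-nilpotent} if $(1]^{n+1}=0$, and \emph{$n$-supernilpotent} if $[1,\dots,1]_{n+1}=0$. The following result is known, and we use it without proof.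

\begin{theorem}[known]\label{thm:known}
For a monoid $S$ and $n\ge0$ the following are equivalent:
\begin{enumerate}
\item[(1)] $S$ is cancellative and right $n$-nilpotent;
\item[(2)] $S$ embeds into an $n$-nilpotent group;
\item[(3)] $S$ is left and right $n$-nilpotent.
\end{enumerate}
Each of these conditions implies that $S$ is $n$-supernilpotent.
\end{theorem}

The converse of the last statement is known to hold for $n\le2$. The problem we solve comes from Mayr's paper \cite{Mayr}: \emph{for $n\ge3$, does every $n$-supernilpotent monoid satisfy the equivalent conditions of Theorem~\ref{thm:known}?}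

\subsection*{Results}
The answer is yes, and the proof works uniformly in $n$.

\begin{theorem}\label{thm:main}
For all $n\ge0$, every $n$-supernilpotent monoid embeds into an $n$-nilpotent group. Hence $n$-supernilpotence is equivalent to conditions \emph{(1)--(3)} of Theorem~\ref{thm:known}.
\end{theorem}

Every monoid $S$ has a \emph{universal homomorphism} $\eta\colon S\to G(S)$ to a group: each homomorphism from $S$ to a group $P$ equals $\varphi\circ\eta$ for a unique group homomorphism $\varphi\colon G(S)\to P$. Theorem~\ref{thm:main} leads to a description of the higher commutator in every monoid.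

\begin{theorem}\label{thm:strong}
Let $S$ be any monoid, let $n\ge0$, and let $\eta\colon S\to G(S)$ be the universal homomorphism to a group. Then $[1,\dots,1]_{n+1}$ is the kernel of $S\to G(S)/\gamma_{n+1}(G(S))$. It is the least congruence $\theta$ such that $S/\theta$ embeds into an $n$-nilpotent group.
\end{theorem}

For free monoids this becomes a condition on numbers of scattered subwords (Corollary~\ref{cor:free}). Finally, for cancellative monoids a very special case of \eqref{eq:tc} suffices. For $m\ge1$ let $M_m(S)=M(1,\dots,1)$ with $m$ arguments; it is the submonoid of $S^{\{0,1\}^m}$ generated by all functions that depend on only one coordinate. A function $\{0,1\}^m\to S$ is a \emph{corner function} if it is constant on $\{0,1\}^m\setminus\{\mathbf 1\}$ and takes a different value at $\mathbf 1$.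

\begin{theorem}\label{thm:corner}
Let $S$ be a cancellative monoid and $n\ge1$. Then $S$ satisfies the equivalent conditions of Theorem~\ref{thm:known} if and only if $M_{n+1}(S)$ contains no corner function.
\end{theorem}

\subsection*{The role of the free monoid}
For groups the problem is easy: a nontrivial commutator of weight $n+1$ yields a corner function (Lemma~\ref{lem:group}), which violates \eqref{eq:tc} for $\delta=0$. Together with the cases $n\le2$ this suggests a positive answer. The reason for doubt is that this corner function is built from inverses. In a monoid, supernilpotence constrains only products without inverses, and there may be too few coincidences among them to violate \eqref{eq:tc} once $n$ is large.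

The extreme case is the free monoid $F$ on $\{a,b\}$. It embeds into no nilpotent group. Indeed, put $u_0=a$, $v_0=b$, $u_{k+1}=u_kv_k$, $v_{k+1}=v_ku_k$. These words are different in $F$, as $u_k$ begins with $a$ and $v_k$ with $b$. In a group $G$, if $u_k=zv_k$ with $z\in\gamma_{k+1}(G)$, then $u_{k+1}v_{k+1}^{-1}=u_kv_ku_k^{-1}v_k^{-1}=zv_kz^{-1}v_k^{-1}\in\gamma_{k+2}(G)$; hence $u_n=v_n$ in every $n$-nilpotent group. So a positive answer requires that $F$ is not $n$-supernilpotent for any $n$. This special case turns out to contain the whole difficulty. Section~\ref{sec:free} constructs corner functions in $M_m(F)$ for all $m$. Section~\ref{sec:fractions} then uses a dichotomy: a cancellative monoid either contains a copy of $F$, or it has a group of fractions, and in the second case the group argument can be carried into the monoid by clearing denominators.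

\section{Functions on the cube}\label{sec:cube}

An element of $S$ also denotes the corresponding constant function, which lies in $M_m(S)$. For $w\in S$, a coordinate $i$ and $\varepsilon\in\{0,1\}$, let $w_{i,\varepsilon}\in M_m(S)$ be the function with value $w$ if $x_i=\varepsilon$ and value $1$ otherwise. Then
\begin{equation}\label{eq:rules}
(uv)_{i,\varepsilon}=u_{i,\varepsilon}\,v_{i,\varepsilon},
\qquad
g^{-1}w_{i,\varepsilon}\,g=(g^{-1}wg)_{i,\varepsilon}\ \text{ for invertible } g\in S,
\end{equation}
as one sees by evaluating at $x_i=\varepsilon$ and at $x_i\ne\varepsilon$. A function of $x_i$ with value $u$ at $0$ and $v$ at $1$ equals $u_{i,0}v_{i,1}$, so the functions $w_{i,\varepsilon}$ generate $M_m(S)$. If $T$ is a submonoid of $S$, then $M_m(T)\subseteq M_m(S)$.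

The commutator $[1,\dots,1]_{n+1}$ equals $0$ if and only if equality has property \eqref{eq:tc}. Thus $S$ is $n$-supernilpotent if and only if it satisfies
\begin{quote}
(SN$_n$)\quad if $f\in M_{n+1}(S)$ and $f(x,0)=f(x,1)$ for all $x\in\{0,1\}^n\setminus\{\mathbf 1\}$, then $f(\mathbf 1,0)=f(\mathbf 1,1)$.
\end{quote}

\begin{lemma}\label{lem:sncorner}
If $S$ is $n$-supernilpotent, then $M_{n+1}(S)$ contains no corner function.
\end{lemma}

\begin{proof}
A corner function $f$ with value $U$ off the top corner has $f(x,0)=U=f(x,1)$ for $x\ne\mathbf 1$, but $f(\mathbf 1,0)=U\ne f(\mathbf 1,1)$. This contradicts (SN$_n$).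
\end{proof}

In a group, corner functions come from commutators.

\begin{lemma}\label{lem:group}
Let $G$ be a group, $k\ge1$ and $g_1,\dots,g_k\in G$. There is $p\in M_k(G)$ with $p(x)=1$ for $x\ne\mathbf 1$ and $p(\mathbf 1)=[g_1,\dots,g_k]$.
\end{lemma}

\begin{proof}
The inverse of a function of one coordinate is a function of that coordinate, so $M_k(G)$ is a subgroup of $G^{\{0,1\}^k}$. Hence it contains $p=[(g_1)_{1,1},\dots,(g_k)_{k,1}]$. At $\mathbf 1$ the entries of this commutator are $g_1,\dots,g_k$. At any other point some entry is $1$, and a left-normed commutator with an entry $1$ is trivial, because $[g,1]=[1,g]=1$.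
\end{proof}

For $k=2$ the inverses can be avoided.

\begin{example}\label{ex:n1}
For $s,t$ in any monoid $S$ consider $f=s_{1,0}\,t_{2,1}\,s_{1,1}\,t_{2,0}\in M_2(S)$. At each point exactly one of the two factors $s_{1,\varepsilon}$ and one of the two factors $t_{2,\varepsilon}$ survives, and $t$ precedes $s$ only at $(1,1)$:
\[
f=\begin{bmatrix} st & st\\ st & ts\end{bmatrix}.
\]
So a $1$-supernilpotent monoid is commutative by Lemma~\ref{lem:sncorner}, and it is cancellative by Lemma~\ref{lem:canc} below. Conversely, in a commutative cancellative monoid every $f\in M_2(S)$ has the form $f(x_1,x_2)=u(x_1)v(x_2)$, and $f(0,0)=f(0,1)$ gives $v(0)=v(1)$, hence $f(1,0)=f(1,1)$.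
\end{example}

The following observation shows what a corner function cannot do; it guides the construction in the next section.

\begin{remark}\label{rem:affine}
Let $\varphi\colon S\to(\mathbb Z,+)$ be a homomorphism and $f\in M_k(S)$. Then $\varphi\circ f$ is a sum of functions of one coordinate, so it is affine: $\varphi(f(x))=c+\sum_i c_ix_i$. If $k\ge2$ and such a function is constant off $\mathbf 1$, it is constant, since comparing its values at $(0,\dots,0)$ and at the $i$th unit vector gives $c_i=0$. In particular, for $k\ge2$ the two values of a corner function in $M_k(F)$ contain each letter equally often.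
\end{remark}

\section{Corner functions over the free monoid}\label{sec:free}

Let $F$ be the free monoid on $\{a,b\}$, let $|w|$ be the length of a word $w$, and let $\Gamma\supseteq F$ be the free group on $a,b$.

\begin{proposition}\label{prop:key}
For every $m\ge1$ there are $h\in M_m(F)$ and $U\ne V$ in $F$ with $h(x)=U$ for all $x\ne\mathbf 1$ and $h(\mathbf 1)=V$.
\end{proposition}

We argue by induction on $m$. Number the coordinates of $\{0,1\}^{m+1}$ by $0,\dots,m$ and write its points as $(x_0,x)$. A corner function on this cube is constant on the face $x_0=0$, restricts to a corner function on the face $x_0=1$, and the two constants agree. The last requirement costs nothing.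

\begin{lemma}\label{lem:glue}
Let $m\ge1$ and $g\in M_{m+1}(F)$. Suppose that $g(0,x)=W$ for all $x$, that $g(1,x)=U_1$ for $x\ne\mathbf 1$, and that $g(1,\mathbf 1)=V_1\ne U_1$. Then $H=(U_1)_{0,0}\;g\;W_{0,1}\in M_{m+1}(F)$ is a corner function with value $U_1W$ off the top corner and $V_1W$ at the top corner.
\end{lemma}

\begin{proof}
We have $H(0,x)=U_1\cdot W\cdot 1$ and $H(1,x)=1\cdot g(1,x)\cdot W$. Moreover $U_1W\ne V_1W$, because $F$ is cancellative.
\end{proof}

So, given a corner function $h\in M_m(F)$ with values $U$ and $V$, we need $g\in M_{m+1}(F)$ that copies $h$ faithfully to the face $x_0=1$ and is constant on the face $x_0=0$. The natural way is to apply to $h$ a substitution that depends on $x_0$: an injective one if $x_0=1$, and if $x_0=0$ one that sends both letters to the same word $C$. The latter turns $h(x)$ into $C^{|h(x)|}$, which is constant provided $|U|=|V|$. For this reason equality of lengths is made part of the induction.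

The first attempt is to keep $b$ and to replace $a$ by $a$ or $b$ according to $x_0=1$ or $x_0=0$. It fails: a factor $a_{i,1}$ of $h$ becomes a function in which the number of letters $a$ is $x_0x_i$, which is not affine, so by Remark~\ref{rem:affine} this function is not in $M_{m+1}(F)$. The remedy is to let the images of a letter under the two substitutions be conjugate, so that they have the same letter counts. Put
\[
\alpha=a_{0,1},\qquad \bar\alpha=a_{0,0}.
\]
The values of these functions are powers of $a$, so they commute with each other and with $a$, and $\alpha\bar\alpha=a$, that is, $\alpha^{-1}a=\bar\alpha$. Send $b$ to $C$ and $a$ to $\alpha C\alpha^{-1}$. For $x_0=0$ both letters go to $C$; for $x_0=1$ they go to $C$ and $aCa^{-1}$. A factor $a_{i,\varepsilon}$ of $h$ now becomes $\alpha\,C_{i,\varepsilon}\,\alpha^{-1}$, which is a product of one-coordinate functions, but with values in $\Gamma$. It remains to remove the inverses. Since $\alpha^{-1}=\bar\alpha a^{-1}$, only constant factors $a^{-1}$ are in the way, and the idea is to move them to the right end of the product, using \eqref{eq:rules}, and to cancel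 them there.

\begin{example}[from $m=1$ to $m=2$]\label{ex:12}
Take $h=b_{1,0}\,a_{1,1}$, with $U=b$ and $V=a$, and take $C=b$. The substitution gives $b_{1,0}\cdot\alpha\, b_{1,1}\,\alpha^{-1}$. Multiplying by $a$ on the right gives $b_{1,0}\,a_{0,1}\,b_{1,1}\,a_{0,0}\in M_2(F)$, which is the function of Example~\ref{ex:n1} with values $ba$ and $ab$.
\end{example}

\begin{example}[from $m=2$ to $m=3$]\label{ex:23}
Take $h=a_{1,0}\,b_{2,1}\,a_{1,1}\,b_{2,0}$, with $U=ab$ and $V=ba$. The substitution gives
\[
\hat h=\alpha C_{1,0}\alpha^{-1}\cdot C_{2,1}\cdot \alpha C_{1,1}\alpha^{-1}\cdot C_{2,0}.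
\]
The choice $C=b$ no longer works: the value at $(1,0,0)$ is $aba^{-1}b$, and no right multiple of it by a word of $F$ lies in $F$. An inverse $a^{-e}$ must be able to pass a factor $C_{i,\varepsilon}$, and by \eqref{eq:rules} we have $a^{-e}C_{i,\varepsilon}=(a^{-e}Ca^e)_{i,\varepsilon}\,a^{-e}$. So we need $a^{-e}Ca^e\in F$, here for $e\le2$, and we take $C=a^2b$. Then $a^{-1}Ca=aba$ and $a^{-2}Ca^2=baa$, and
\begin{align*}
g=\hat h\,a^2&=(\alpha C_{1,0}\alpha^{-1}a)\,(a^{-1}C_{2,1}a)\,(a^{-1}\alpha C_{1,1}\alpha^{-1}a^2)\,(a^{-2}C_{2,0}a^2)\\
&=\alpha\,(aab)_{1,0}\,\bar\alpha\cdot(aba)_{2,1}\cdot\alpha\,(aba)_{1,1}\,\bar\alpha\cdot(baa)_{2,0}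
\end{align*}
lies in $M_3(F)$. Its values are read off with $\alpha=1$, $\bar\alpha=a$ for $x_0=0$ and $\alpha=a$, $\bar\alpha=1$ for $x_0=1$:
\[
\begin{array}{c|l|l}
(x_1,x_2) & g(0,x_1,x_2) & g(1,x_1,x_2)\\ \hline
(0,0) & aab\cdot a\cdot a\cdot baa & a\cdot aab\cdot a\cdot baa\\
(0,1) & aab\cdot a\cdot aba\cdot a & a\cdot aab\cdot aba\cdot a\\
(1,0) & a\cdot aba\cdot a\cdot baa & a\cdot a\cdot aba\cdot baa\\
(1,1) & a\cdot aba\cdot aba\cdot a & a\cdot aba\cdot a\cdot aba
\end{array}
\]
All entries of the first column equal $W=a^2ba^2ba^2$. In the second column the first three entries equal $U_1=a^3baba^2$ and the last is $V_1=a^2ba^3ba$. Lemma~\ref{lem:glue} now gives a corner function in $M_3(F)$ with values $U_1W$ and $V_1W$.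
\end{example}

The general step is the same; the exponent of $a$ in $C$ is chosen after $h$, large enough for all inverses that arise.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
We prove by induction on $m$ that $h,U,V$ exist with $|U|=|V|$. For $m=1$ take $h=b_{1,0}\,a_{1,1}$, so that $U=b$ and $V=a$.

Let $h\in M_m(F)$, $U$, $V$ be as claimed for $m$, and put $N=|U|=|V|$, so that $|h(x)|=N$ for all $x$. The functions $w_{i,\varepsilon}$ with $w\in F$ generate $M_m(F)$, and by \eqref{eq:rules} each of them is a product of such functions with $w$ a letter. Hence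
\[
h=z_1\cdots z_p,\qquad z_j=(c_j)_{i_j,\varepsilon_j},\quad c_j\in\{a,b\},\quad 1\le i_j\le m .
\]
Let $d_j$ be the number of $r\le j$ with $c_r=a$; thus $d_0=0\le d_1\le\dots\le d_p$. Put $q=d_p$ and $C=a^qb$.

\emph{The injective substitution.} Let $\tau\colon F\to\Gamma$ be the homomorphism with $\tau(a)=aCa^{-1}$ and $\tau(b)=C$. With $\lambda(a)=1$ and $\lambda(b)=0$ we have $\tau(c)=a^{q+\lambda(c)}\,b\,a^{-\lambda(c)}$ for both letters, so for letters $e_1,\dots,e_l$
\[
\tau(e_1\cdots e_l)=a^{q+\lambda(e_1)}\,b\,a^{q+\lambda(e_2)-\lambda(e_1)}\,b\cdots b\,a^{q+\lambda(e_l)-\lambda(e_{l-1})}\,b\,a^{-\lambda(e_l)} .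
\]
The right side is a reduced word, since $b$ occurs only with positive exponent. By uniqueness of reduced words, the element $\tau(e_1\cdots e_l)$ determines the number $l$ of letters $b$ and the exponents of $a$ between them, hence $\lambda(e_1),\dots,\lambda(e_l)$ one after the other. So $\tau$ is injective.

\emph{The lift to $\Gamma$.} On $\{0,1\}^{m+1}$ define
\[
y_j=\begin{cases}\alpha\,C_{i_j,\varepsilon_j}\,\alpha^{-1} & \text{if } c_j=a,\\ C_{i_j,\varepsilon_j} & \text{if } c_j=b,\end{cases}
\qquad\qquad \hat h=y_1\cdots y_p .
\]
If $x_{i_j}=\varepsilon_j$, then $z_j(x)=c_j$, and $y_j(1,x)=\tau(c_j)$, $y_j(0,x)=C$. If $x_{i_j}\ne\varepsilon_j$, then $z_j(x)=1$ and $y_j(1,x)=y_j(0,x)=1$. In both cases $y_j(1,x)=\tau(z_j(x))$ and $y_j(0,x)=C^{|z_j(x)|}$. Multiplying over $j$ gives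
\begin{equation}\label{eq:lift}
\hat h(1,x)=\tau(h(x)),\qquad \hat h(0,x)=C^{|h(x)|}=C^N\qquad\text{for all }x\in\{0,1\}^m .
\end{equation}

\emph{Removing the inverses.} Put $g_j=a^{-d_{j-1}}\,y_j\,a^{d_j}$ and $g=g_1\cdots g_p$. The powers of $a$ between consecutive factors cancel, so $g=a^{-d_0}\hat h\,a^{d_p}=\hat h\,a^q$. We show $g_j\in M_{m+1}(F)$. Fix $j$, write $e=d_{j-1}$, $i=i_j$, $\varepsilon=\varepsilon_j$, and note that $a^{-e}Ca^e=a^{q-e}ba^e\in F$ because $0\le e\le q$. If $c_j=b$, then $d_j=e$, and \eqref{eq:rules} gives $g_j=(a^{q-e}ba^e)_{i,\varepsilon}$. If $c_j=a$, then $d_j=e+1$, and since $\alpha$ commutes with $a$,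
\[
g_j=a^{-e}\alpha\,C_{i,\varepsilon}\,\alpha^{-1}a^{e+1}
=\alpha\cdot a^{-e}C_{i,\varepsilon}\,a^{e}\cdot\alpha^{-1}a
=\alpha\,(a^{q-e}ba^e)_{i,\varepsilon}\,\bar\alpha .
\]
In both cases $g_j$ is a product of $F$-valued functions of one coordinate. Hence $g\in M_{m+1}(F)$.

\emph{Conclusion.} By \eqref{eq:lift}, $g(0,x)=W:=C^Na^q$ for all $x$, $g(1,x)=U_1:=\tau(U)a^q$ for $x\ne\mathbf 1$, and $g(1,\mathbf 1)=V_1:=\tau(V)a^q$. These elements lie in $F$, being values of $g$, and $U_1\ne V_1$ since $\tau$ is injective. Lemma~\ref{lem:glue} gives a corner function in $M_{m+1}(F)$ with values $U_1W$ and $V_1W$. The homomorphism $\Gamma\to\mathbb Z$ with $a,b\mapsto1$ restricts to the length on $F$ and maps $\tau(a)$ and $\tau(b)$ to $q+1$. So $|U_1|=(q+1)N+q=|V_1|$, and $|U_1W|=|V_1W|$.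
\end{proof}

A \emph{free submonoid of rank $2$} of $S$ is the image of an injective monoid homomorphism $F\to S$.

\begin{corollary}\label{cor:nofree}
If a monoid $S$ contains a free submonoid of rank $2$, then $M_m(S)$ contains a corner function for every $m\ge1$, and $S$ is not $n$-supernilpotent for any $n\ge0$.
\end{corollary}

\begin{proof}
Identify the submonoid with $F$. The function $h\in M_m(F)\subseteq M_m(S)$ of Proposition~\ref{prop:key} is a corner function. For the second claim take $m=n+1$ and apply Lemma~\ref{lem:sncorner}.
\end{proof}

\section{The group of fractions}\label{sec:fractions}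

An embedding into a group needs cancellation first. This is the only place where (SN$_n$) is applied to a function that is not constant off the top corner.

\begin{lemma}\label{lem:canc}
For $n\ge1$, every $n$-supernilpotent monoid $S$ is cancellative.
\end{lemma}

\begin{proof}
Suppose $ab=ac$ in $S$. Let $r$ be the function of $x_{n+1}$ with value $b$ at $0$ and $c$ at $1$, and let $f=a_{1,0}\cdots a_{n,0}\,r\in M_{n+1}(S)$. If $x\in\{0,1\}^n\setminus\{\mathbf 1\}$ has $j\ge1$ zeros, then $f(x,0)=a^jb=a^jc=f(x,1)$. At $x=\mathbf 1$ all factors $a_{i,0}$ take the value $1$, so (SN$_n$) yields $b=f(\mathbf 1,0)=f(\mathbf 1,1)=c$. If $ba=ca$, the function $r\,a_{1,0}\cdots a_{n,0}$ has values $ba^j=ca^j$ and gives $b=c$ in the same way.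
\end{proof}

We will embed $S$ into a group by Ore's theorem, which we use in the form dual to \cite[\S1.10]{CP}: \emph{a cancellative monoid $S$ with $sS\cap tS\ne\emptyset$ for all $s,t\in S$ embeds into a group $G$ with $G=\{st^{-1}:s,t\in S\}$.} The hypothesis on common right multiples can fail only in the presence of a free submonoid.

\begin{lemma}\label{lem:dichotomy}
Let $S$ be a cancellative monoid and $s,t\in S$ with $sS\cap tS=\emptyset$. Then $s$ and $t$ freely generate a free submonoid of rank $2$.
\end{lemma}

\begin{proof}
Suppose that two distinct words in $s,t$ have the same value in $S$. Cancel their longest common prefix. The remaining words are distinct, have the same value, and do not begin with the same letter. If both are nonempty, one begins with $s$ and the other with $t$, and their common value lies in $sS\cap tS$. Otherwise one is empty and the other is not, so $1=sw$ or $1=tw$ for some $w\in S$. In the first case $t=swt\in sS\cap tS$, in the second $s=tws\in sS\cap tS$. Each case contradicts $sS\cap tS=\emptyset$.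
\end{proof}

Once $S$ lies in a group of fractions $G$, Lemma~\ref{lem:group} supplies functions in $M_k(G)$, whereas the hypothesis concerns $M_k(S)$. It is not enough to make the finitely many values of $p\in M_k(G)$ lie in $S$; the factors of $p$ must become $S$-valued. As in the proof of Proposition~\ref{prop:key}, we move a constant denominator from left to right through the product. There it could pass a factor because $C$ began with many letters $a$; here it can because of common right multiples.

\begin{lemma}\label{lem:denom}
Let $S$ be a submonoid of a group $G$ with $G=\{st^{-1}:s,t\in S\}$ and $sS\cap tS\ne\emptyset$ for all $s,t\in S$. For every $k\ge1$ and $p\in M_k(G)$ there is $c\in S$ with $pc\in M_k(S)$.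
\end{lemma}

\begin{proof}
Write $p$ as a product of $r$ functions of one coordinate and use induction on $r$. For $r=0$ we have $p=1$, and $c=1$ works. Let $p=p'g$, where $p'$ is a product of $r-1$ such functions and $g$ depends only on $x_i$, with value $g_\varepsilon\in G$ at $x_i=\varepsilon$. By induction there is $c'\in S$ with $p'c'\in M_k(S)$. Write $c'^{-1}g_\varepsilon=s_\varepsilon t_\varepsilon^{-1}$ with $s_\varepsilon,t_\varepsilon\in S$ for $\varepsilon=0,1$, and choose $c\in t_0S\cap t_1S$. Then $t_\varepsilon^{-1}c\in S$, so $c'^{-1}g_\varepsilon c=s_\varepsilon(t_\varepsilon^{-1}c)\in S$ for both $\varepsilon$. Thus $c'^{-1}gc$ is an $S$-valued function of $x_i$, and $pc=(p'c')(c'^{-1}gc)\in M_k(S)$.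
\end{proof}

\begin{proposition}\label{prop:embed}
Let $S$ be a cancellative monoid and $n\ge1$. If $M_{n+1}(S)$ contains no corner function, then $S$ embeds into an $n$-nilpotent group.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:nofree}, $S$ has no free submonoid of rank $2$. By Lemma~\ref{lem:dichotomy}, $sS\cap tS\ne\emptyset$ for all $s,t\in S$. By Ore's theorem, $S$ is a submonoid of a group $G=\{st^{-1}:s,t\in S\}$. We show that $G$ is $n$-nilpotent. Let $g_1,\dots,g_{n+1}\in G$, take $p\in M_{n+1}(G)$ from Lemma~\ref{lem:group}, and choose $c\in S$ with $f=pc\in M_{n+1}(S)$ by Lemma~\ref{lem:denom}. Then $f(x)=c$ for $x\ne\mathbf 1$ and $f(\mathbf 1)=[g_1,\dots,g_{n+1}]\,c$. Since $f$ is not a corner function, $[g_1,\dots,g_{n+1}]\,c=c$, that is, $[g_1,\dots,g_{n+1}]=1$. These commutators generate $\gamma_{n+1}(G)$, so $\gamma_{n+1}(G)$ is trivial.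
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $S$ be $n$-supernilpotent. If $n=0$, the largest congruence $1=[1]$ equals $0$, so $S$ is trivial. If $n\ge1$, then $S$ is cancellative by Lemma~\ref{lem:canc} and $M_{n+1}(S)$ contains no corner function by Lemma~\ref{lem:sncorner}, so Proposition~\ref{prop:embed} applies. Thus $n$-supernilpotence implies condition (2), and Theorem~\ref{thm:known} gives the converse and the equivalence with (1) and (3).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:corner}]
If $S$ satisfies the equivalent conditions, it is $n$-supernilpotent by Theorem~\ref{thm:known}, and Lemma~\ref{lem:sncorner} excludes corner functions. The converse is Proposition~\ref{prop:embed}.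
\end{proof}

\begin{remark}\label{rem:canc}
Cancellativity cannot be dropped from Theorem~\ref{thm:corner}. On $(\mathbb N^3,+)$, with $0\in\mathbb N$, identify $(i,j,l)$ and $(i',j',l')$ if $i=i'\ge1$ and $j+l=j'+l'$. This is a congruence, and the quotient $S$ is not cancellative, since $(1,1,0)$ and $(1,0,1)$ are identified while $(0,1,0)$ and $(0,0,1)$ are not. Let $n\ge1$ and let $f\in M_{n+1}(S)$ be constant off $\mathbf 1$. Lift $f$ factor by factor to $M_{n+1}(\mathbb N^3)$; the coordinates $i,j,l$ of the lift are affine. The functions $i$ and $j+l$ depend only on $f$, so they are constant off $\mathbf 1$, hence constant by Remark~\ref{rem:affine}. If $i\ge1$, this determines $f$. If $i=0$, the classes are singletons, so $j$ is constant off $\mathbf 1$, hence constant. In both cases $f$ is constant, so $M_{n+1}(S)$ contains no corner function.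
\end{remark}

\section{The higher commutator of an arbitrary monoid}\label{sec:strong}

To pass from the vanishing of $[1,\dots,1]_{n+1}$ to its value, we describe it through quotients.

\begin{lemma}\label{lem:quot}
For a monoid $S$ and $n\ge0$, the commutator $[1,\dots,1]_{n+1}$ is the least congruence $\delta$ such that $S/\delta$ is $n$-supernilpotent.
\end{lemma}

\begin{proof}
Let $\delta$ be a congruence and $\pi\colon S\to S/\delta$ the quotient map. Composition with $\pi$ is a homomorphism that maps the generators of $M_{n+1}(S)$ onto those of $M_{n+1}(S/\delta)$, since a function of one coordinate lifts by lifting its two values. So it maps $M_{n+1}(S)$ onto $M_{n+1}(S/\delta)$. Condition \eqref{eq:tc} for $f$ and $\delta$ is the implication in (SN$_n$) for $\pi\circ f$. Hence $\delta$ has the defining property of the commutator if and only if $S/\delta$ satisfies (SN$_n$).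
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Let $\mathcal C$ be the set of congruences $\theta'$ such that $S/\theta'$ embeds into an $n$-nilpotent group. By Theorem~\ref{thm:main}, $\mathcal C$ is also the set of congruences with $n$-supernilpotent quotient, so by Lemma~\ref{lem:quot} its least element is $[1,\dots,1]_{n+1}$. It remains to show that the kernel $\theta$ of $S\to G(S)/\gamma_{n+1}(G(S))$ is the least element of $\mathcal C$.

We have $\theta\in\mathcal C$, because $S/\theta$ embeds into the $n$-nilpotent group $G(S)/\gamma_{n+1}(G(S))$. Let $\theta'\in\mathcal C$, and let $S/\theta'$ embed into the $n$-nilpotent group $P$. The composite $\psi\colon S\to S/\theta'\to P$ has kernel $\theta'$, and $\psi=\varphi\circ\eta$ for a group homomorphism $\varphi\colon G(S)\to P$. Since $\varphi$ maps $\gamma_{n+1}(G(S))$ into $\gamma_{n+1}(P)$, which is trivial, $\psi$ factors through $S\to G(S)/\gamma_{n+1}(G(S))$. Hence $\theta\subseteq\theta'$.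
\end{proof}

For a free monoid the kernel in Theorem~\ref{thm:strong} is explicit. If $u=x_1\cdots x_l$ and $w$ are words with letters $x_j\in X$, an \emph{occurrence of $w$ as a scattered subword} of $u$ is a sequence of positions $j_1<\dots<j_r$ with $x_{j_1}\cdots x_{j_r}=w$. The \emph{Magnus expansion} is the homomorphism $\mu$ from the free group on $X$ to the group of units of the ring of formal power series over $\mathbb Z$ in the noncommuting variables $X$ that is given by $x\mapsto 1+x$. The Magnus--Witt theorem states that an element $g$ of the free group lies in $\gamma_{n+1}$ if and only if $\mu(g)-1$ has no terms of degree at most $n$.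

\begin{corollary}\label{cor:free}
For a free monoid $X^*$ and $n\ge0$: $(u,v)\in[1,\dots,1]_{n+1}$ if and only if every word $w$ with $|w|\le n$ occurs equally often as a scattered subword in $u$ and in $v$.
\end{corollary}

\begin{proof}
A homomorphism from $X^*$ to a group is given by an arbitrary map on $X$, so $G(X^*)$ is the free group on $X$. By Theorem~\ref{thm:strong}, $(u,v)\in[1,\dots,1]_{n+1}$ if and only if $uv^{-1}\in\gamma_{n+1}$. The series without terms of degree at most $n$ form an ideal, $\mu(v)$ is a unit, and $\mu(uv^{-1})-1=(\mu(u)-\mu(v))\,\mu(v)^{-1}$. By the Magnus--Witt theorem, $uv^{-1}\in\gamma_{n+1}$ therefore holds if and only if $\mu(u)$ and $\mu(v)$ agree in all degrees at most $n$. For $u=x_1\cdots x_l$, expanding $\mu(u)=(1+x_1)\cdots(1+x_l)$ gives one term $x_{j_1}\cdots x_{j_r}$ for each sequence $j_1<\dots<j_r$. So the coefficient of $w$ in $\mu(u)$ is the number of occurrences of $w$ as a scattered subword of $u$.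
\end{proof}

\begin{example}
For $n=1$ the corollary says that $(u,v)\in[1,1]$ if and only if $u$ and $v$ contain each letter equally often. For $n=2$ consider the words $U_1=a^3baba^2$ and $V_1=a^2ba^3ba$ of Example~\ref{ex:23}. Both have six letters $a$ and two letters $b$, which fixes the numbers of occurrences of $aa$ and $bb$ and the sum of those of $ab$ and $ba$. The word $ab$ occurs $3+4=7$ times in $U_1$ and $2+5=7$ times in $V_1$. So $(U_1,V_1)\in[1,1,1]$. The word $abb$ occurs three times in $U_1$ and twice in $V_1$, so $(U_1,V_1)\notin[1,1,1,1]$.
\end{example}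

\begin{thebibliography}{9}

\bibitem{CP}
Clifford and Preston, \emph{The Algebraic Theory of Semigroups I}.

\bibitem{Mayr}
Peter Mayr, \emph{Solvable, nilpotent and supernilpotent semigroups with completely simple ideal and monoids}, arXiv:2505.09303 (2025).

\end{thebibliography}
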